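\title{Avalanches of the Abelian sandpile on $\mathbb{Z}^2$ are almost surely finite}

\begin{abstract}
Let $\nu$ be the infinite-volume limit of the stationary measures of the Abelian sandpile model on finite subsets of $\mathbb{Z}^2$. We prove that adding one particle to a $\nu$-distributed configuration causes almost surely only finitely many topplings, and that the avalanche reaches distance $r$ with probability at most $C/\log r$. It follows that the addition operators are almost surely defined, commute, and preserve $\nu$. The proof starts from a conservation law: in a finite domain an addition expels exactly one particle on average. We show that an avalanche that reaches the boundary of a planar domain of inner radius $\rho$ can be charged with order $\log\rho$ expelled particles, however rough the boundary is. The tools are a burning bijection with spanning trees, the decomposition of avalanches into waves, Wilson's algorithm, and an energy estimate on concentric rings.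
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Give $\mathbb{Z}^2$ its nearest-neighbor edges, so that every vertex has degree $4$; \emph{connected} always means connected by such edges. For a finite set $D\subset\mathbb{Z}^2$ let $H_D$ be the multigraph obtained from $\mathbb{Z}^2$ by identifying all vertices outside $D$ to a single vertex $s$, the \emph{sink}, and removing the loops at $s$. Multiple edges are kept, so every vertex of $D$ still has degree $4$.

A \emph{configuration} on $D$ is a map $\eta:D\to\{0,1,2,\dots\}$; we think of $\eta(x)$ as the number of particles at $x$. It is \emph{stable} if $\eta(x)\le 3$ for all $x$. A vertex $x$ with $\eta(x)\ge4$ may \emph{topple}: it sends one particle along each of its four edges, and particles sent to $s$ are lost. Every configuration becomes stable after finitely many topplings, and the result does not depend on their order. For $y\in D$ the \emph{addition operator} $A_y$ maps a stable $\eta$ to the stabilization of $\eta+\delta_y$. The sandpile Markov chain applies $A_y$ at a random vertex $y$ in each step. Its recurrent states form a set $\operatorname{Rec}(D)$,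 and its unique stationary distribution is the uniform measure $\nu_D$ on $\operatorname{Rec}(D)$.

Let $V_1\subset V_2\subset\cdots$ be finite sets with union $\mathbb{Z}^2$. By a theorem of Athreya and J\'arai, $\nu_{V_n}$ converges weakly to a measure $\nu$ on $\{0,1,2,3\}^{\mathbb{Z}^2}$, and $\nu$ does not depend on the exhaustion. In particular $\nu$ is translation invariant, because a translate of an exhaustion is an exhaustion.

Fix a vertex $o$, sample $\eta$ from $\nu$, and add one particle at $o$. There is no sink any more. The resulting \emph{avalanche} is \emph{finite} if finitely many topplings stabilize $\eta+\delta_o$ on $\mathbb{Z}^2$; the stable configuration obtained is then again denoted $A_o\eta$. The measure $\nu$ describes what the stationary sandpile looks like far from the boundary, and the dynamics can be transported to $\mathbb{Z}^2$ only if $A_o$ makes sense there. This leads to the question posed in \cite{Jarai}: \emph{are avalanches on $\mathbb{Z}^2$ finite for $\nu$-almost every $\eta$?} On $\mathbb{Z}^d$ with $d\ge3$, and on regular trees, avalanches are known to be almost surely finite.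

\subsection{Results}

\begin{theorem}\label{thm:finite}
Avalanches are $\nu$-almost surely finite on $\mathbb{Z}^2$.
\end{theorem}

To state a quantitative form we take $o=0$, as translation invariance allows. Let $|\cdot|$ be the $\ell^\infty$-norm, and $|\cdot|_1$, $|\cdot|_2$ the $\ell^1$- and Euclidean norms. Put
\[
Q_r(z)=\{x\in\mathbb{Z}^2:|x-z|\le r\},\qquad \partial Q_r(z)=\{x\in\mathbb{Z}^2:|x-z|=r\},
\]
and $Q_r=Q_r(o)$, $\partial Q_r=\partial Q_r(o)$, $H_n=H_{Q_n}$, $\nu_n=\nu_{Q_n}$, so that $\nu_n\to\nu$. For finite $D\ni o$ let $\mathcal{L}_D$ be the set of stable configurations $\eta$ on $D$ such that stabilizing $\eta+\delta_o$ in $D$ sends at least one particle to the sink, and let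
\[
E_r=\{\eta:\ \eta|_{Q_r}\in\mathcal{L}_{Q_r}\}.
\]
This is a cylinder event, so $\nu_n(E_r)\to\nu(E_r)$. Off $E_r$ the avalanche is finite and only vertices of $Q_{r-1}$ topple (Lemma~\ref{lem:local}). Finally, let $\mathcal{D}_\rho$ be the family of finite connected sets $D\supset Q_\rho$ whose complement $\mathbb{Z}^2\setminus D$ is connected. The letters $C,c$ denote positive absolute constants that may change from line to line.

\begin{theorem}\label{thm:rate}
There is $C<\infty$ such that
\begin{enumerate}
\item[(i)] $\nu_D(\mathcal{L}_D)\le C/\log\rho$ for all $\rho\ge2$ and $D\in\mathcal{D}_\rho$;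
\item[(ii)] $\nu(E_r)\le C/\log r$ for $r\ge2$, and $\nu_n(E_r)\le C/\log r$ for $n\ge4r$. In particular,
\[
\nu(\text{some vertex at distance at least } r \text{ from } o \text{ topples})\le C/\log r .
\]
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:operators}
For every finitely supported $\zeta:\mathbb{Z}^2\to\{0,1,2,\dots\}$, the configuration $\eta+\zeta$ stabilizes after finitely many topplings for $\nu$-almost every $\eta$. The addition operators $A_x$, $x\in\mathbb{Z}^2$, are $\nu$-almost surely defined, commute almost surely, and preserve $\nu$.
\end{theorem}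

\subsection{What to expect}\label{sec:expect}

Three short computations show where the difficulty lies. They use two standard facts recalled in Section~\ref{sec:tools}: $A_o$ permutes $\operatorname{Rec}(D)$, and a stable configuration is recurrent exactly when no nonempty set $F$ has $\eta(y)$ smaller than the number of neighbors of $y$ in $F$ at every $y\in F$.

\emph{Finiteness is not deterministic.} The configuration $\eta\equiv3$ is recurrent on every finite $D$, since the lexicographically largest point of a set $F$ has at most two neighbors in $F$. Adding a particle to $\eta\equiv 3$ on $\mathbb{Z}^2$ lets every vertex topple: a vertex has height at least $4$ as soon as one neighbor has toppled.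

\emph{In dimension one the answer is no.} On $\mathbb{Z}$ a vertex topples at height $2$. A stable configuration on an interval is recurrent if and only if it has at most one $0$: two consecutive zeros together with the ones between them form a set $F$ as above, and conversely the leftmost and rightmost points of such an $F$ are distinct and must both have height $0$. As the interval grows, the zero leaves every fixed window, so the limit measure is concentrated on $\eta\equiv1$, and the avalanche is infinite.

\emph{First moments do not decide.} Let $u(y)$ be the number of topplings at $y$ when $\eta+\delta_o$ is stabilized in $D$, with $\eta\sim\nu_D$. The final configuration is $\eta+\delta_o-\Delta u$, where $\Delta u(x)=4u(x)-\sum_{y\in D,\,y\sim x}u(y)$. It has the same law as $\eta$, so $\Delta\,\mathbb{E}u=\delta_o$. The unique solution is $\mathbb{E}u(y)=\frac14G_D(y,o)$, where $G_D(y,o)$ is the expected number of visits to $o$ of simple random walk from $y$ before it leaves $D$. In the plane, as on the line, the walk is recurrent, and the expected number of topplings at $o$ tends to infinity as $D$ grows.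

The same stationarity argument, applied to the total number of particles, gives the identity on which the proof is built: the expected number of particles lost is exactly $1$, that is,
\begin{equation}\label{eq:conservation}
\nu_D(\mathcal{L}_D)\cdot\mathbb{E}\,[\text{number of particles lost}\mid\mathcal{L}_D]=1 .
\end{equation}
So losses are rare if and only if they are large when they occur. On an interval of $n$ vertices a recurrent configuration carries $n-1$ or $n$ particles, at most two particles can be lost, and $\nu_D(\mathcal{L}_D)\ge\frac12$. In the plane, an avalanche that touches the boundary at one place has room to touch it nearby, on every scale between $1$ and a power of $\rho$. We shall see that each dyadic scale contributes a constant to the expected loss. This suggests the answer yes, and it explains the logarithm in Theorem~\ref{thm:rate}.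

\subsection{Plan of the proof}

The restriction of $\nu_n$ to $Q_r$ is not $\nu_{Q_r}$, so \eqref{eq:conservation} does not apply to $E_r$ directly. Section~\ref{sec:burning} finds, by means of a bijection with spanning trees, a \emph{random} domain $D\subset Q_{r-1}$ on which $\eta$ has conditional law exactly $\nu_D$. The boundary of $D$ consists of branches of a random tree, which is why Theorem~\ref{thm:rate}(i) must hold uniformly over $\mathcal{D}_\rho$. Section~\ref{sec:waves} cuts an avalanche into waves and turns $\nu_D(\mathcal{L}_D)$ into a count of two-component spanning forests. Section~\ref{sec:main}, the core of the paper, bounds this count; it begins with the case of a flat boundary, where the logarithm can be computed by hand. Section~\ref{sec:plane} shows that the random domain contains a large box with high probability and proves the three theorems. Section~\ref{sec:beurling} proves the random walk estimate stated in Section~\ref{sec:tools}.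

\section{Tools}\label{sec:tools}

\subsection{Sandpiles}

Let $H$ be a finite connected loopless multigraph with a sink $s$. A non-sink vertex $x$ may topple when $\eta(x)\ge\deg(x)$, and $\eta$ is stable when no vertex may topple. A sequence of topplings is \emph{legal} if each toppling is allowed when it is performed.

\begin{enumerate}
\item[(S1)] \emph{Abelian property.} Suppose a finite legal sequence topples each $x$ exactly $u(x)$ times and ends in a stable configuration. Then every legal sequence topples each $x$ at most $u(x)$ times, and every legal sequence ending in a stable configuration has the same counts $u$ and the same result. This holds on $\mathbb{Z}^2$ as well. Indeed, if a legal sequence were about to topple $x$ for the $(u(x)+1)$-th time, having toppled each $y$ at most $u(y)$ times, then the height at $x$ would be at most the final height at $x$ in the first sequence, which is too small for a toppling.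
\item[(S2)] The addition operators are commuting bijections of the set of recurrent configurations \cite{Dhar}.
\item[(S3)] A \emph{forbidden set} for $\eta$ is a nonempty set $F$ of non-sink vertices with $\eta(y)<\deg_F(y)$ for all $y\in F$, where $\deg_F(y)$ is the number of edges from $y$ to $F$. A stable $\eta$ is recurrent if and only if it has no forbidden set \cite{Dhar,MD,Holroyd}.
\item[(S4)] If $D'\subset D$ and $\eta\in\operatorname{Rec}(D)$, then $\eta|_{D'}\in\operatorname{Rec}(D')$, since a forbidden set in $D'$ is a forbidden set in $D$. If $D_1,\dots,D_k$ are the components of $D$, then $\operatorname{Rec}(D)=\prod_i\operatorname{Rec}(D_i)$, since a forbidden set meets some $D_i$ in a forbidden set. Hence $\nu_D$ is the product of the $\nu_{D_i}$.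
\end{enumerate}

\begin{lemma}[Locality]\label{lem:local}
Let $o\in D\subset D'$ with $D$ finite and $D'$ finite or equal to $\mathbb{Z}^2$. Let $\eta$ be stable on $D'$ with $\eta|_D\notin\mathcal{L}_D$. Then the topplings that stabilize $\eta|_D+\delta_o$ in $D$ also stabilize $\eta+\delta_o$ in $D'$, no particle is lost, and no vertex with a neighbor outside $D$ topples. In particular, for $\eta\notin E_r$ the avalanche on $\mathbb{Z}^2$ is finite and only vertices of $Q_{r-1}$ topple.
\end{lemma}

\begin{proof}
A toppling at a vertex with a neighbor outside $D$ would lose a particle, so there is none. The same sequence is therefore legal in $D'$, changes nothing outside $D$, and ends in a stable configuration. Every vertex of $\partial Q_r$ has a neighbor outside $Q_r$.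
\end{proof}

\subsection{Uniform spanning trees}

The \emph{loop erasure} $\mathrm{LE}(S[0,u])=\beta_u$ of a path $S$ is defined step by step: $\beta_0=(S_0)$, and if $\beta_u=(y_0,\dots,y_k)$ then $\beta_{u+1}=(y_0,\dots,y_i)$ when $S_{u+1}=y_i$, and $\beta_{u+1}=(y_0,\dots,y_k,S_{u+1})$ when $S_{u+1}\notin\beta_u$. On a multigraph we also record which edges are used.

\emph{Wilson's algorithm} \cite{Wilson}. Fix a root and any ordering of the other vertices of $H$. Start with the tree consisting of the root. Repeatedly take the next vertex, run a random walk from it (each step along a uniformly chosen edge) until it hits the current tree, and add the loop erasure of the walk to the tree. The result is a uniform spanning tree of $H$. We use it in the following form.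
\begin{enumerate}
\item[(W)] Let $t$ be a uniform spanning tree and $t_0$ a fixed subtree containing the root. Conditionally on $t\supset t_0$, the $t$-path from a vertex $v$ to its first vertex on $t_0$ is the loop erasure of a random walk from $v$ stopped on hitting $t_0$.
\end{enumerate}
This is Wilson's algorithm on the graph $H/t_0$ obtained by contracting $t_0$ to the root, whose spanning trees correspond to the spanning trees of $H$ containing $t_0$. On $H_D$, the random walk run until it hits $s$ is simple random walk on $\mathbb{Z}^2$ run until it leaves $D$.

In a spanning tree rooted at $s$, the \emph{parent edge} of $y\neq s$ is the first edge of the path from $y$ to $s$. The uniform spanning trees of $H_n$ converge weakly to the \emph{wired spanning forest} $\mathrm{WSF}$ of $\mathbb{Z}^2$, which is known to be almost surely a single tree with one end; in particular it contains no two infinite simple paths that share only their starting point.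

\subsection{Random walk}

Let $(S_k)$ be simple random walk on $\mathbb{Z}^2$, with law $\mathbb{P}_x$ when started at $x$. By \cite{LL} there is a function $a:\mathbb{Z}^2\to[0,\infty)$, the \emph{potential kernel}, with $a(0)=0$, harmonic off $0$ (equal at each $z\ne0$ to its average over the four neighbors), with average $1$ over the neighbors of $0$, and
\begin{equation}\label{eq:kernel}
a(z)=\tfrac2\pi\log|z|_2+\kappa_0+O(|z|_2^{-2}).
\end{equation}
In particular $|a(z)-\frac2\pi\log|z|_2|\le C_1$ for $z\ne0$. The process $a(S_n-y)-\#\{k<n:S_k=y\}$ is a martingale. Hence, for a finite set $Q$ with exit time $\tau$ and $x,y\in Q$, the expected number of visits to $y$ before $\tau$ is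
\begin{equation}\label{eq:green}
G_Q(x,y)=\mathbb{E}_x[a(S_\tau-y)]-a(x-y).
\end{equation}

The next estimate says that a planar walk is unlikely to cross many scales while avoiding a connected set that crosses the same scales. It is proved in Section~\ref{sec:beurling}.

\begin{lemma}[Weak Beurling estimate]\label{lem:beurling}
There are $\alpha\in(0,1]$ and $C<\infty$ with the following property. Let $1\le r_1<r_2$ be integers and let $\Lambda\subset\mathbb{Z}^2$ be connected, meet $Q_{r_1}(z_0)$, and not be contained in $Q_{r_2}(z_0)$.
\begin{enumerate}
\item[(a)] For a walk started in $Q_{r_1}(z_0)$, the probability of not visiting $\Lambda$ strictly before the exit time of $Q_{r_2}(z_0)$ is at most $C(r_1/r_2)^\alpha$.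
\item[(b)] For a walk started outside $Q_{r_2}(z_0)$, the probability of not visiting $\Lambda$ strictly before the hitting time of $Q_{r_1}(z_0)$ is at most $C(r_1/r_2)^\alpha$.
\end{enumerate}
\end{lemma}

\section{Burning, and a random domain with stationary law}\label{sec:burning}

\subsection{Burning by testing edges}

Criterion (S3) can be checked by letting a fire spread from the sink. We let it spread one edge at a time and leave the order free; this freedom is used in Section~\ref{sec:waves}.

Let $H$ be as in Section~\ref{sec:tools} and $\eta$ stable. At each time some vertices are \emph{burnt} (initially only $s$) and some edges are \emph{tested} (initially none). As long as an untested edge joins a burnt vertex to an unburnt one, a fixed deterministic \emph{rule} selects one such edge, depending only on the history (the edges tested so far and the outcomes). Let $y$ be its unburnt end and $c(y)$ the number of edges at $y$ tested so far, including this one. Then $y$ burns if and only if $c(y)=\deg(y)-\eta(y)$. Each edge is tested at most once. Let $t(\eta)$ be the set of edges whose test made a vertex burn.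

\begin{lemma}\label{lem:burn}
A stable $\eta$ is recurrent if and only if all vertices burn. The map $\eta\mapsto t(\eta)$ is a bijection from recurrent configurations to spanning trees of $H$, and the edge through which $y$ burns is the parent edge of $y$ in $t(\eta)$.
\end{lemma}

\begin{proof}
Suppose the process stops with a nonempty unburnt set $F$. For $y\in F$ all $\deg(y)-\deg_F(y)$ edges from $y$ to the complement of $F$ have been tested and the count never reached $\deg(y)-\eta(y)$; so $\eta(y)<\deg_F(y)$, and $F$ is forbidden. Conversely let $F$ be forbidden. If $y$ were the first vertex of $F$ to burn, all edges tested at $y$ would lead outside $F$, so $\deg(y)-\eta(y)=c(y)\le\deg(y)-\deg_F(y)$, which contradicts $\eta(y)<\deg_F(y)$. So no vertex of $F$ burns. With (S3) this proves the first claim.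

If all vertices burn, each $y\neq s$ is joined by its burning edge to a vertex burnt earlier, so $t(\eta)$ is a spanning tree with these parent edges. A tested edge causes burning if and only if it lies in $t(\eta)$. Hence $t(\eta)$ determines the whole process, and then $\eta(y)=\deg(y)-c(y)$ with $c(y)$ taken when $y$ burns. This is injectivity. Given a spanning tree $t$, run the process with the same rule, letting $y$ burn if and only if the tested edge lies in $t$. While unburnt vertices remain, some edge of $t$ joins a burnt to an unburnt vertex, and it is untested, for its test would have burnt its other end. So the process continues until all vertices burn. Put $\eta(y)=\deg(y)-c(y)\in[0,\deg(y)-1]$. The process for this $\eta$ is the same one, so $\eta$ is recurrent and $t(\eta)\subset t$; both are spanning trees, hence equal.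
\end{proof}

For example, if $D$ consists of two adjacent vertices, the only possible forbidden set is $D$ itself, so all $16$ stable configurations except $(0,0)$ are recurrent; and $H_D$ has $3\cdot3$ spanning trees without the inner edge and $6$ with it.

\subsection{Conditioning on the branches from $\partial Q_r$}

The bijection is not local: the height at $y$ depends on the order in which the fire reaches the neighbors of $y$. Nevertheless, conditioning on part of the tree has a clean effect on the heights.

\begin{proposition}\label{prop:markov}
Let $r<n$, $\eta\sim\nu_n$, and $t=t(\eta)$, which is a uniform spanning tree of $H_n$. Let $t_0$ be the union of the $t$-paths from the vertices of $\partial Q_r$ to $s$, and $\Gamma\cup\{s\}$ its vertex set. Conditionally on $t_0$, the restriction $\eta|_{Q_n\setminus\Gamma}$ is uniform on $\operatorname{Rec}(Q_n\setminus\Gamma)$.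
\end{proposition}

\begin{proof}
Fix a possible value of $t_0$. A spanning tree $t$ produces it if and only if $t\supset t_0$, because paths in a tree are unique. The number of such $t$ is the number of spanning trees of $H_n/t_0=H_{Q_n\setminus\Gamma}$, which is $|\operatorname{Rec}(Q_n\setminus\Gamma)|$ by Lemma~\ref{lem:burn}. By the same lemma this is also the number of $\eta\in\operatorname{Rec}(Q_n)$ that produce $t_0$. By (S4), restriction maps these $\eta$ into $\operatorname{Rec}(Q_n\setminus\Gamma)$, and it suffices to show that this map between sets of equal size is injective.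

Knowing $t_0$ and $\eta|_{Q_n\setminus\Gamma}$, one can rerun the burning process. When an edge into an unburnt $y\notin\Gamma$ is tested, the outcome is read off from $\eta(y)$. When an edge into an unburnt $y\in\Gamma$ is tested, $y$ burns if and only if the edge lies in $t_0$: the burning edge of $y$ is its parent edge, which lies in $t_0$ because the path from $y$ to $s$ does, and a tested edge of $t_0\subset t$ causes burning. The process determines $\eta$ on $\Gamma$.
\end{proof}

Write $\mathbb{P}_n$ for the law of the uniform spanning tree of $H_n$.

\begin{corollary}\label{cor:reduce}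
For $1\le\rho<r<n$,
\[
\nu_n(E_r)\le\mathbb{P}_n(\Gamma\cap Q_\rho\neq\emptyset)+\sup_{D\in\mathcal{D}_\rho}\nu_D(\mathcal{L}_D).
\]
\end{corollary}

\begin{proof}
Suppose $\Gamma\cap Q_\rho=\emptyset$ and let $D$ be the component of $o$ in $Q_n\setminus\Gamma$; it is determined by $t_0$. Since $\partial Q_r\subset\Gamma$, we have $Q_\rho\subset D\subset Q_{r-1}$. The set $\Gamma\cup(\mathbb{Z}^2\setminus Q_n)$ is connected, because each vertex of $\Gamma$ is joined inside $\Gamma$ to a neighbor of the connected set $\mathbb{Z}^2\setminus Q_n$. Every other component of $Q_n\setminus\Gamma$ is finite, so it has an outside neighbor, which lies in that set. Hence $\mathbb{Z}^2\setminus D$ is connected and $D\in\mathcal{D}_\rho$. Given $t_0$, Proposition~\ref{prop:markov} and (S4) give $\eta|_D\sim\nu_D$. If $\eta|_D\notin\mathcal{L}_D$, then $\eta\notin E_r$ by Lemma~\ref{lem:local} with $D'=Q_r$.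
\end{proof}

\section{Waves and two-component forests}\label{sec:waves}

In an avalanche a vertex may topple many times, and spanning trees do not see this. The remedy is to order the topplings so that the avalanche splits into waves, in each of which a vertex topples at most once; the set that topples in a wave is a component of a spanning forest.

Let $D\in\mathcal{D}_\rho$ with $\rho\ge1$, and $K=\mathbb{Z}^2\setminus D$. Let $N_D=|\operatorname{Rec}(D)|$ be the number of spanning trees of $H_D$. Let $\mathcal{B}_D$ be the set of \emph{boundary edges}, the lattice edges $f$ with one end $x_f\in D$ and the other end $w_f\in K$; these are the edges of $H_D$ at $s$. Let $\mathcal{F}_D$ be the set of spanning forests $F$ of $H_D$ with exactly two components, $T_o\ni o$ and $T_s\ni s$. The \emph{exits} of $F$ are the boundary edges adjacent to $T_o$: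
\[
\Sigma(F)=\{f\in\mathcal{B}_D:\ x_f\in T_o\},\qquad Z(F)=|\Sigma(F)|.
\]
For a spanning tree $t$ let $e_t$ be the last edge of the $t$-path from $o$ to $s$. Removing $e_t$ gives a forest in $\mathcal{F}_D$ of which $e_t$ is an exit, and adding an exit $e$ to $F\in\mathcal{F}_D$ gives a spanning tree with $e_t=e$. Thus
\begin{equation}\label{eq:bijection}
t\mapsto(t\setminus e_t,\,e_t)\ \text{ is a bijection onto }\ \{(F,e):F\in\mathcal{F}_D,\ e\in\Sigma(F)\},
\end{equation}
and consequently
\begin{equation}\label{eq:sumZ}
\sum_{F\in\mathcal{F}_D}Z(F)=N_D .
\end{equation}
This is the form in which the conservation law \eqref{eq:conservation} enters the proof.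

\begin{proposition}\label{prop:waves}
$\nu_D(\mathcal{L}_D)\le N_D^{-1}\,\#\{F\in\mathcal{F}_D:Z(F)\ge1\}$.
\end{proposition}

\begin{proof}
Put $D_o=D\setminus\{o\}$; since $\rho\ge1$, the four neighbors of $o$ lie in $D_o$. For $W\subset D_o$ let $n_W(y)$ be the number of neighbors of $y$ in $W\cup\{o\}$.

\emph{The wave map.} Let $\xi\in\operatorname{Rec}(D_o)$. Call $W\subset D_o$ \emph{closed} if $\xi(y)+n_W(y)<4$ for all $y\in D_o\setminus W$. Start from the empty set and add, one at a time, vertices $y_1,y_2,\dots$ with $\xi(y_k)+n_{\{y_1,\dots,y_{k-1}\}}(y_k)\ge4$, as long as possible. The resulting set $W(\xi)$ is closed, and by induction on $k$ it is contained in every closed set; so it is the smallest closed set. Add one particle at each neighbor of $o$ and topple $y_1,y_2,\dots$ in this order. The sequence is legal by the choice of $y_k$ and, with $W=W(\xi)$, it produces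
\[
\mathcal{W}\xi(y)=\xi(y)-4\cdot\mathbf{1}_W(y)+n_W(y).
\]
This is stable: it is at most $\xi(y)\le3$ on $W$, and at most $3$ off $W$ because $W$ is closed. So $\mathcal{W}$ is the composition of the addition operators of $H_{D_o}$ at the four neighbors of $o$, and by (S2) it is a bijection of $\operatorname{Rec}(D_o)$.

\emph{Waves.} Let $\eta\in\operatorname{Rec}(D)$. If $\eta(o)\le2$, nothing topples. Let $\eta(o)=3$ and $\xi_0=\eta|_{D_o}$, which lies in $\operatorname{Rec}(D_o)$ by (S4); put $\xi_i=\mathcal{W}^i\xi_0$. Suppose $o$ has height $4$ and the configuration off $o$ is $\xi_i$. \emph{Wave $i$} consists in toppling $o$ once and then stabilizing $D_o$. Exactly the vertices of $W(\xi_i)\cup\{o\}$ topple, once each; afterwards the configuration off $o$ is $\xi_{i+1}$, and the height of $o$ is the number of its neighbors in $W(\xi_i)$. If this number is $4$, wave $i+1$ follows; otherwise the avalanche is over. The number of particles lost in wave $i$ is $Z(\xi_i)$, where $Z(\xi)=\#\{f\in\mathcal{B}_D:x_f\in W(\xi)\}$.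

\emph{A wave determines its avalanche.} For $\eta\in\mathcal{L}_D\cap\operatorname{Rec}(D)$ let $i(\eta)$ be the index of the first wave with a loss and $\Psi(\eta)=\xi_{i(\eta)}$. We claim that $\Psi$ is injective. Let $\Psi(\eta)=\Psi(\eta')$ with $j=i(\eta')-i(\eta)\ge0$. Since $\mathcal{W}$ is injective, $\xi_0=\xi'_j$. If $j=0$, then $\eta=\eta'$, both having height $3$ at $o$. If $j\ge1$, wave $j$ of $\eta'$ takes place, so all neighbors of $o$ lie in $W=W(\xi'_{j-1})$. Let $F=W\cup\{o\}$. For $y\in W$,
\[
\eta(y)=\xi'_j(y)=\xi'_{j-1}(y)-4+\deg_F(y)<\deg_F(y),
\]
and $\eta(o)=3<4=\deg_F(o)$. So $F$ is forbidden for $\eta$, which contradicts recurrence. Therefore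
\[
|\mathcal{L}_D\cap\operatorname{Rec}(D)|\le\#\{\xi\in\operatorname{Rec}(D_o):Z(\xi)\ge1\}.
\]

\emph{Waves are forest components.} The graph $H_{D_o}$ is $H_D$ with $o$ and $s$ identified (no edge joins them), so its spanning trees are the forests in $\mathcal{F}_D$. Apply Lemma~\ref{lem:burn} to $H_{D_o}$ with a rule in two phases. In the first phase, test only edges whose burnt end is $o$ or a vertex burnt in this phase, as long as there are any; in the second phase, test the remaining edges. Let $W'$ be the set burnt in the first phase. At its end all edges from $W'\cup\{o\}$ to unburnt vertices are tested, so $n_{W'}(y)<4-\xi(y)$ for unburnt $y$; thus $W'$ is closed and $W'\supset W(\xi)$. If $y$ were the first vertex outside $W(\xi)$ to burn in the first phase, then $4-\xi(y)=c(y)\le n_{W(\xi)}(y)$, although $W(\xi)$ is closed. So $W'=W(\xi)$. In the second phase no edge from $W'\cup\{o\}$ is available, so every vertex burns through a boundary edge or through a vertex burnt in the second phase, and joins $T_s$. Hence the forest $F$ corresponding to $\xi$ has $T_o=W(\xi)\cup\{o\}$ as vertex sets, $Z(F)=Z(\xi)$, and the two counts agree.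
\end{proof}

\section{Forests with an exit are rare}\label{sec:main}

\begin{proposition}\label{prop:main}
There are $C,\rho_0$ such that for all $\rho\ge\rho_0$ and $D\in\mathcal{D}_\rho$,
\[
N_D^{-1}\,\#\{F\in\mathcal{F}_D:Z(F)\ge1\}\le C/\log\rho .
\]
\end{proposition}

\begin{remark}\label{rem:connected}
The bound fails if $K$ is not connected. Let $w=(\rho+1,0)$ and $D=Q_n\setminus\{w\}$. By Wilson's algorithm, $e_t$ is one of the four edges at $w$ with the probability that the walk from $o$ hits $w$ before leaving $Q_n$, which exceeds $\frac12$ for large $n$ by recurrence. By \eqref{eq:bijection} there are at least $N_D/2$ pairs $(F,e)$ with $e$ at $w$, and each $F$ occurs in at most four of them, so at least $N_D/8$ forests have an exit.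
\end{remark}

Throughout this section $D\in\mathcal{D}_\rho$, $t$ is a uniform spanning tree of $H_D$ with law $\mathbb{P}$, $e=e_t$, $F=t\setminus e$, $\Sigma=\Sigma(F)$, $Z=Z(F)$, and $\gamma\subset D$ is the $t$-path from $o$ to $x_e$. For $f\in\mathcal{B}_D$ let $\pi_f$ be the $t$-path from $x_f$ to its first vertex in $\gamma\cup\{s\}$. The component $T_o$ consists of the vertices whose path to $s$ ends with $e$, and a path does so if and only if it meets $\gamma$. Hence
\begin{equation}\label{eq:exit}
f\in\Sigma\iff\pi_f\text{ ends in }\gamma .
\end{equation}
For a finite set $E$ of lattice edges and functions $\phi,\chi$ on $\mathbb{Z}^2$ we use the energy form and summation by parts,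
\begin{equation}\label{eq:sbp}
\mathcal{E}_E(\phi,\chi)=\sum_{\{x,y\}\in E}(\phi(x)-\phi(y))(\chi(x)-\chi(y))=\sum_x\chi(x)\sum_{y:\{x,y\}\in E}(\phi(x)-\phi(y)).
\end{equation}

\subsection{A flat boundary}\label{sec:flat}

Let $U_0(v)=\mathbb{P}_v(\text{the walk hits }\gamma\text{ before }K)$. By (W) and \eqref{eq:exit}, $\mathbb{E}[Z\mid\gamma,e]=\sum_{f\in\mathcal{B}_D}U_0(x_f)$. This sum is an energy. Let $E$ be the set of edges with an endpoint in $D$, and apply \eqref{eq:sbp} with $\phi=\chi=1-U_0$. Vertices of $\gamma$ contribute nothing because $\chi=0$ there; vertices of $D\setminus\gamma$ contribute nothing because $\phi$ is harmonic there; a vertex $w\in K$ contributes $\sum_{f:w_f=w}U_0(x_f)$. So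
\[
\mathbb{E}[Z\mid\gamma,e]=\sum_{\{x,y\}\in E}(U_0(x)-U_0(y))^2 .
\]
Now suppose that, in coordinates centered at $w_e$, the boundary is flat and $\gamma$ arrives straight: $x_e=(0,1)$, the points $(k,0)$ with $0\le k\le R$ lie in $K$, the rectangle $[0,R]\times[1,R+1]$ lies in $D$, and $\gamma$ contains $\{0\}\times[1,R+1]$. For $1\le k\le R$ consider the path that goes from $(0,k+1)$ horizontally to $(k,k+1)$ and then vertically down to $(k,0)$. It has $2k+1$ edges, all in $E$, and $U_0$ drops from $1$ to $0$ along it. By the Cauchy--Schwarz inequality its edges contribute at least $1/(2k+1)$ to the energy. The paths for different $k$ are disjoint, so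
\[
\mathbb{E}[Z\mid\gamma,e]\ \ge\ \sum_{k=1}^R\frac1{2k+1}\ \ge\ \frac12\log\frac{2R+3}{3}.
\]
The argument used only one side of $\gamma$, and it used almost nothing about the shapes: only that each ring around $x_e$ contains an arc from $\gamma$ to $K$. This robustness is what makes a bound uniform over $\mathcal{D}_\rho$ possible.

Two things separate this computation from a proof. The first is topological: for a rough $K$ and a winding $\gamma$ we must define the two sides of $\gamma$ and find the arcs. The second is probabilistic. Each $F$ arises from $Z(F)$ trees in \eqref{eq:bijection}, so the quantity in Proposition~\ref{prop:main} equals $\mathbb{E}[1/Z]$, and a lower bound on the conditional mean of $Z$ does not bound $\mathbb{E}[1/Z]$ from above. We get around this by ordering the boundary edges and marking in each forest a few exits, the \emph{first} ones. The event that $e$ is first is decided by branches on one side of $\gamma$, and the energy estimate remains available on the other side.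

\subsection{Ordering the boundary edges}

The set $K$ may contain long filaments of width one, with $D$ on both sides, so we cannot simply walk along a boundary curve of $D$. Instead we thicken a tree in $K$ and walk around it. This step uses that $K$ is connected.

Choose $r_0$ with $D\subset Q_{r_0}$ and let $K_0=K\cap Q_{r_0+1}$. It is finite and contains every $w_f$. It is connected: in a path in $K$ between two points of $K_0$, each excursion outside $Q_{r_0+1}$ can be replaced by an arc of $\partial Q_{r_0+1}\subset K$. Let $\mathcal{T}$ be a spanning tree of the graph induced on $K_0$, drawn in $\mathbb{R}^2$, and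
\[
\Theta=\{p\in\mathbb{R}^2:\ |p-q|\le\tfrac1{10}\text{ for some }q\in\mathcal{T}\}.
\]
We use that two disjoint closed lattice edges, or a lattice vertex and a closed lattice edge not containing it, are at $\ell^\infty$-distance at least $1$.

\begin{lemma}\label{lem:thick}
\begin{enumerate}
\item[(a)] $\Theta$ is a closed disc bounded by a simple closed polygon $\partial\Theta$, and $\mathcal{T}$ lies in its interior.
\item[(b)] Each $f\in\mathcal{B}_D$ meets $\partial\Theta$ in exactly one point $p_f$, and $f\cap\Theta$ is the segment from $p_f$ to $w_f$.
\item[(c)] Vertices of $D$, and lattice edges with both ends in $D$, are disjoint from $\Theta$.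
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Build $\mathcal{T}$ by adding leaves one at a time. The thickening of one vertex is a square. Suppose a leaf $v$ is attached to a vertex $u$ of a tree $\mathcal{T}'$ with thickening $\Theta'$; say $u=(0,0)$ and $v=(1,0)$. The new thickening is $\Theta'\cup M$ with $M=[\frac1{10},\frac{11}{10}]\times[-\frac1{10},\frac1{10}]$. No edge of $\mathcal{T}'$ contains $v$. The edges not containing $u$ are at distance at least $1$ from the edge $uv$, so their $\frac1{10}$-neighborhoods miss $M$. The neighborhoods of $u$ and of the edges from $u$ to $(-1,0)$, $(0,1)$, $(0,-1)$ meet $M$ exactly in $\{\frac1{10}\}\times[-\frac1{10},\frac1{10}]$. This segment is thus $\Theta'\cap M$, and it lies on the boundary of both sets. Two closed polygonal discs that meet exactly in a common boundary arc have a closed polygonal disc as union.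

(b) Let $p\in f$ be at distance $u$ from $w_f$. No edge of $\mathcal{T}$ contains $x_f$. Those not containing $w_f$ are at distance at least $1$ from $f$, and those containing $w_f$, like $w_f$ itself, are at distance $u$ from $p$. So $p\in\Theta$ if and only if $u\le\frac1{10}$, and $p$ is interior if $u<\frac1{10}$.

(c) Such a vertex or edge is at distance at least $1$ from $\mathcal{T}$.
\end{proof}

To cut the cyclic order on $\partial\Theta$ we need a base edge, and we choose one that is joined to $o$ by a path under control. Let $w_b\in K$ minimize $|w|_1$ and put $d=|w_b|_1$; as $Q_\rho\subset D$, we have $|w_b|>\rho$. Choose a lattice path of length $d$ from $o$ to $w_b$, let $L$ be this path without $w_b$, and $x_b$ the last vertex of $L$. Every $z\in L$ has $|z|_1<d$, so $L\subset D$, and $|z-w_b|_1=d-|z|_1$. Let $b\in\mathcal{B}_D$ be the edge from $x_b$ to $w_b$. Order $\mathcal{B}_D$ linearly by the position of $p_f$ when $\partial\Theta$ is traversed once, in a fixed direction, starting at $p_b$. The minimum is $b$.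

\begin{lemma}[Two sides]\label{lem:sides}
Let $e\in\mathcal{B}_D$, $e\neq b$. Let $P$ be a simple path in $D$ from $x_e$ to $x_b$, let $\kappa$ be the path in $\mathcal{T}$ from $w_b$ to $w_e$, and let $\mathcal{C}=P\cup b\cup\kappa\cup e$, a simple closed polygon. The two components of $\mathbb{R}^2\setminus\mathcal{C}$ can be labeled $\Omega^+,\Omega^-$ so that $\Omega^+$ contains the open edges $f\in\mathcal{B}_D$ with $f>e$, and $\Omega^-$ contains those with $b<f<e$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:thick}, $\mathcal{C}\cap\Theta$ is an arc from $p_e$ to $p_b$ (part of $e$, then $\kappa$, then part of $b$) that meets $\partial\Theta$ only at its endpoints. Such an arc divides the interior of the disc $\Theta$ into two connected open sets $\Theta^+,\Theta^-$, whose closures contain, respectively, the open arc $I^+\subset\partial\Theta$ of points after $p_e$ and the open arc $I^-$ of points strictly between $p_b$ and $p_e$. Let $q$ be an interior point of the segment from $p_e$ to $w_e$. By the Jordan curve theorem every neighborhood of $q$ meets both components of $\mathbb{R}^2\setminus\mathcal{C}$, and a small one lies in the interior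 of $\Theta$. So $\Theta^+\cup\Theta^-$ meets both components; each of $\Theta^\pm$ is connected and disjoint from $\mathcal{C}$, so they lie in different components, which we call $\Omega^\pm$. The set $\Theta^\pm\cup I^\pm$ is connected and disjoint from $\mathcal{C}$, so $I^\pm\subset\Omega^\pm$. An edge $f\in\mathcal{B}_D\setminus\{e,b\}$ is not an edge of $\mathcal{C}$, because edges of $P$ have both ends in $D$ and edges of $\kappa$ have both ends in $K$. So the open edge $f$ is disjoint from $\mathcal{C}$; it contains $p_f$, which lies in $I^+$ if $f>e$ and in $I^-$ if $b<f<e$.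
\end{proof}

\subsection{First exits and a double count}

Fix two scales $R\ll R'\ll\rho$:
\[
R'=\lfloor\rho^{1/2}\rfloor,\qquad R=\lfloor (R')^{\alpha/4}\rfloor ,
\]
with $\alpha$ from Lemma~\ref{lem:beurling} and $\rho$ so large that $2\le R\le R'/2$ and $4R'<\rho$. An exit $e'\in\Sigma(F')$ of a forest $F'$ is \emph{first} if there is no $f\in\Sigma(F')$ with $f<e'$ and $|x_f-x_{e'}|\le R$. If $Z(F')\ge1$, the minimum of $\Sigma(F')$ is first. So by \eqref{eq:bijection},
\begin{equation}\label{eq:first}
N_D^{-1}\,\#\{F'\in\mathcal{F}_D:Z(F')\ge1\}\le\mathbb{P}(e\text{ is first}),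
\end{equation}
where ``$e$ is first'' means that $e_t$ is a first exit of $t\setminus e_t$. Let
\[
X=\#\{g\in\Sigma:\ g>e,\ |x_g-x_e|\le R\}.
\]

\begin{lemma}\label{lem:double}
$\mathbb{E}[X;\,e\text{ is first}]\le4$.
\end{lemma}

\begin{proof}
By \eqref{eq:bijection}, after exchanging the order of summation,
\[
\mathbb{E}[X;\,e\text{ is first}]=\frac1{N_D}\sum_{F'}\sum_{g\in\Sigma(F')}\#\{e'\in\Sigma(F'):\ e'\text{ first},\ e'<g,\ |x_{e'}-x_g|\le R\}.
\]
Two first exits $e_1<e_2$ of $F'$ satisfy $|x_{e_1}-x_{e_2}|>R$, for otherwise $e_2$ would not be first. The square $\{z:|z-x_g|\le R\}$ is covered by four closed squares of side $R$, and each of them contains $x_{e'}$ for at most one first exit $e'$. So the inner count is at most $4$, and the sum is at most $4N_D^{-1}\sum_{F'}Z(F')=4$ by \eqref{eq:sumZ}.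
\end{proof}

It remains to show that, given that $e$ is first, $X$ has conditional mean of order $\log\rho$, outside an event of small probability. One could try to mark only the minimum of $\Sigma$. But to know that $e$ is the minimum one must reveal $\pi_f$ for \emph{all} $f<e$; some of these branches are long, can cross $L$, and would spoil the harmonicity that the energy computation needs on the side $\Omega^+$. With the window of size $R$, only polynomially many branches are revealed, and all of them are short with high probability.

\subsection{The good event}

Call $f\in\mathcal{B}_D$ an \emph{early edge} if $f<e$ and $|x_f-x_e|\le R$. Let $\mathcal{G}=\mathcal{G}_1\cap\mathcal{G}_2$, where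
\[
\mathcal{G}_1=\{|x_e-w_b|>4R'\},\qquad\mathcal{G}_2=\{\pi_f\cap D\subset Q_{R'}(x_e)\text{ for every early edge }f\}.
\]

\begin{lemma}\label{lem:good}
$\mathbb{P}(\mathcal{G}^c)\le C\rho^{-c}$. On $\mathcal{G}_1$ we have $L\cap Q_{R'}(x_e)=\emptyset$; in particular $|x_b-x_e|>R'$ and $e\ne b$.
\end{lemma}

\begin{proof}
By Wilson's algorithm, $\gamma\cup e$ is the loop erasure of a walk from $o$ stopped on hitting $K$, and $x_e$ is its last position in $D$. On $\mathcal{G}_1^c$ the walk therefore reaches $Q_{4R'}(w_b)$ without having visited $K$. The set $K$ is connected, unbounded and contains $w_b$, and $o\notin Q_\rho(w_b)$. Lemma~\ref{lem:beurling}(b) with $z_0=w_b$, $r_1=4R'$, $r_2=\rho$ gives $\mathbb{P}(\mathcal{G}_1^c)\le C(R'/\rho)^\alpha\le C\rho^{-\alpha/2}$.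

Condition on $\gamma$ and $e$, which determine the early edges; there are at most $4(2R+1)^2$ of them. By (W), $\pi_f$ is the loop erasure of a walk from $x_f$ stopped on $\gamma\cup K$. If $\pi_f\cap D$ leaves $Q_{R'}(x_e)\supset Q_{R'-R}(x_f)$, the walk exits $Q_{R'-R}(x_f)$ without having visited $K$. Since $w_f\in K\cap Q_1(x_f)$, Lemma~\ref{lem:beurling}(a) with $z_0=x_f$, $r_1=1$, $r_2=R'-R\ge R'/2$ bounds the probability by $C(R')^{-\alpha}$. Hence $\mathbb{P}(\mathcal{G}_2^c)\le CR^2(R')^{-\alpha}\le C(R')^{-\alpha/2}$; this is what dictates the choice of $R$.

Suppose $z\in L$ and $|z-x_e|\le R'$. As $|w_e|_1\ge d$, we get $|z|_1\ge|x_e|_1-2R'\ge d-1-2R'$, so $|z-w_b|_1=d-|z|_1\le2R'+1$ and $|x_e-w_b|\le3R'+1\le4R'$. So $\mathcal{G}_1$ fails.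
\end{proof}

On $\mathcal{G}_1$ let $P$ follow $\gamma$ from $x_e$ to its first vertex on $L$, which exists because $o\in L$, and then follow $L$ to $x_b$. This is a simple path in $D$, and by Lemma~\ref{lem:good}
\begin{equation}\label{eq:Pgamma}
P\cap Q_{R'}(x_e)\subset\gamma .
\end{equation}
Let $\kappa,\mathcal{C},\Omega^\pm$ be as in Lemma~\ref{lem:sides}; see Figure~\ref{fig:sides}. The vertices of $\mathcal{C}$ in $D$ are those of $P$. The part of $\gamma$ not used by $P$ may lie on either side of $\mathcal{C}$; this will do no harm.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]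
\fill[gray!20] (-5.8,-4.2) rectangle (3.6,3.3);
\fill[white] (-5,-2.8) rectangle (2.5,2.8);
\draw[thick] (0,0)--(0,0.8)--(-1.5,0.8)--(-1.5,-0.6)--(-2.9,-0.6)--(-2.9,-1.9)--(-2.5,-1.9)--(-2.5,-3.0);
\draw[thick] (0,0)--(2.7,0)--(2.7,-3.0)--(-2.5,-3.0);
\draw[dashed] (-3.6,-3.7) rectangle (-1.4,-1.5);
\draw[line width=2pt] (-2.9,-1.5)--(-3.6,-1.5)--(-3.6,-3.0);
\draw[thick,dotted] (-2.1,-2.6)--(-2.1,-2.2)--(-1.7,-2.2)--(-1.7,-3.0);
\fill (0,0) circle (2pt) node[below] {$o$};
\fill (-2.5,-2.6) circle (2pt) node[left] {$x_e$};
\fill (-2.5,-3.0) circle (2pt) node[below] {$w_e$};
\fill (2.3,0) circle (2pt) node[above left] {$x_b$};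
\fill (2.7,0) circle (2pt) node[right] {$w_b$};
\node at (-1.8,0.3) {$\gamma$};
\node at (1.1,0.3) {$L$};
\node at (3.0,-1.6) {$\kappa$};
\node at (0.6,-1.6) {$\Omega^-$};
\node at (-3.8,1.4) {$\Omega^+$};
\node at (-5.4,2.9) {$K$};
\node at (0.6,-3.5) {$f<e$};
\node at (-4.7,-3.5) {$g>e$};
\end{tikzpicture}
\caption{Schematic picture. The white rectangle is the domain $D$ and the gray region is its complement $K$. The tree branch $\gamma$ from $o$ to $x_e$, the path $L$ from $o$ to $x_b$, the path $\kappa$ in $K$ and the two boundary edges at $x_e$ and $x_b$ form a closed polygon with sides $\Omega^-$ and $\Omega^+$. Boundary edges $f<e$ near $e$, and the tree branches starting from them (dotted), lie in $\Omega^-$. Each square ring around $x_e$ (dashed) contains an arc in $\Omega^+$ from $\gamma$ to $K$ (bold).}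
\label{fig:sides}
\end{figure}

\subsection{Conditioning on the early branches}

Let $\mathcal{H}$ be the $\sigma$-field generated by $\gamma$, $e$, and the paths $\pi_f$ (with their edges) for all early edges $f$. By \eqref{eq:exit}, $e$ is first if and only if no such $\pi_f$ ends in $\gamma$. So $\{e\text{ is first}\}$ and $\mathcal{G}$ are $\mathcal{H}$-measurable. From now on we work on $\{e\text{ is first}\}\cap\mathcal{G}$, and $\Pi$ denotes the set of vertices in $D$ of the early branches $\pi_f$.

\begin{lemma}\label{lem:cond}
On $\{e\text{ is first}\}\cap\mathcal{G}$ we have $\Pi\subset\Omega^-$, and for every $g\in\mathcal{B}_D$,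
\[
\mathbb{P}(g\in\Sigma\mid\mathcal{H})=U(x_g),\qquad U(v)=\mathbb{P}_v(\text{the walk hits }\gamma\text{ before }K\cup\Pi).
\]
The function $U$ equals $1$ on $\gamma$, equals $0$ on $K\cup\Pi$, and is harmonic on $D\setminus(\gamma\cup\Pi)$.
\end{lemma}

\begin{proof}
Since $e$ is first, $\Pi\cap\gamma=\emptyset$; by $\mathcal{G}_2$, $\Pi\subset Q_{R'}(x_e)$; so $\Pi\cap P=\emptyset$ by \eqref{eq:Pgamma}. An early edge $f$ is not $b$, because $|x_b-x_e|>R'$, so $b<f<e$ and the open edge $f$ lies in $\Omega^-$. Its end $x_f\in\Pi$ is not on $\mathcal{C}$, hence $x_f\in\Omega^-$. A lattice path with vertices in $D\setminus P$ does not meet $\mathcal{C}$, so all of $\pi_f\cap D$ lies in $\Omega^-$.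

Each atom of $\mathcal{H}$ is the event $t\supset t_0$, where $t_0$ is the union of the observed $\gamma$, $e$ and $\pi_f$: if $t\supset t_0$, uniqueness of paths in $t$ reproduces these paths. The vertex set of $t_0$ is $\gamma\cup\Pi\cup\{s\}$. The $t$-path from $x_g$ to $s$ meets $\gamma$ if and only if it enters $t_0$ at a vertex of $\gamma$, because from a vertex of $\Pi$ it follows an early branch to $s$. The formula now follows from (W) and \eqref{eq:exit}.
\end{proof}

\subsection{Arcs on rings}

Let $E^+$ be the finite set of lattice edges that have an endpoint in $D$ and whose open segment lies in $\Omega^+$. The following lemma supplies the paths that were visible to the eye in Section~\ref{sec:flat}. A parity count finds them.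

\begin{lemma}\label{lem:ring}
On $\mathcal{G}_1$, for every integer $k$ with $1\le k\le R/2$ there is a path along $\partial Q_k(x_e)$ from a vertex of $\gamma$ to a vertex of $K$ whose edges are distinct and belong to $E^+$.
\end{lemma}

\begin{proof}
Let $\mathcal{R}$ be the square curve $\{z\in\mathbb{R}^2:|z-x_e|=k+\frac12\}$. It contains no lattice vertex, and the lattice edges it meets are those joining $\partial Q_k(x_e)$ to $\partial Q_{k+1}(x_e)$, each crossed transversally at its midpoint. The edge $e$ lies inside $\mathcal{R}$ since $k\ge1$, and $b$ lies outside since $|x_b-x_e|$ and $|w_b-x_e|$ exceed $R'\ge k+1$. So each crossing of $\mathcal{R}$ with $\mathcal{C}$ is on $P$ or on $\kappa$. Each of these two paths joins the inside of $\mathcal{R}$ to the outside, so each is crossed an odd number of times.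

At a crossing point, a small disc is cut by $\mathcal{C}$ into two half-discs, and these lie in different components $\Omega^\pm$ because both components accumulate at the point. Hence the crossings cut $\mathcal{R}$ into arcs lying alternately in $\Omega^+$ and $\Omega^-$, and each crossing is an endpoint of exactly one $\Omega^+$-arc. If every $\Omega^+$-arc had both endpoints on $P$ or both on $\kappa$, the number of crossings on $P$ would be even. So some $\Omega^+$-arc $J$ runs from a crossing on $P$ to a crossing on $\kappa$.

Let $\varepsilon_0,\dots,\varepsilon_m$ be the successive lattice edges met by the closed arc $J$, with $\varepsilon_0$ in $P$ and $\varepsilon_m$ in $\kappa$, and let $y_j\in\partial Q_k(x_e)$ be the inner endpoint of $\varepsilon_j$. Between $\varepsilon_j$ and $\varepsilon_{j+1}$ the arc runs in an open unit face $\Phi_j$, which is disjoint from $\mathcal{C}$ and meets $\Omega^+$; so $\Phi_j\subset\Omega^+$. If $\Phi_j$ contains a corner of $\mathcal{R}$, then $y_j=y_{j+1}$. Otherwise $\{y_j,y_{j+1}\}$ is the edge of the ring $\partial Q_k(x_e)$ on the boundary of $\Phi_j$. These edges are distinct for distinct $j$, because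 $J$ passes through each face at most once and a ring edge has only one face on its outer side.

We have $y_0\in\gamma$ by \eqref{eq:Pgamma}, and $y_m\in K$. Let $l=\min\{j:y_j\in K\}$ and $i=\max\{j<l:y_j\in\gamma\}$. Take $i\le j<l$ with $y_j\neq y_{j+1}$. Then $y_j\in D$ and $y_{j+1}\notin\gamma$. The edge $\{y_j,y_{j+1}\}$ is not in $P$, whose vertices on the ring belong to $\gamma$; not in $\kappa$, whose vertices belong to $K$; and it is neither $e$ nor $b$, which do not have both ends on the ring. So its open segment is disjoint from $\mathcal{C}$, and it borders $\Phi_j\subset\Omega^+$; hence it lies in $\Omega^+$, and the edge is in $E^+$. The path $y_i,\dots,y_l$, with repetitions deleted, is as required.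
\end{proof}

\subsection{The energy estimate}

We repeat the computation of Section~\ref{sec:flat} with two changes. The energy is taken over $E^+$ only, where the revealed set $\Pi$ is invisible. And a cutoff function confines the boundary sum to the window and, at the same time, removes the contribution of $L$, along which $E^+$ is cut off but $U$ has no prescribed value.

\begin{lemma}\label{lem:energy}
On $\{e\text{ is first}\}\cap\mathcal{G}$,
\[
\sum_{g>e,\ |x_g-x_e|\le R}U(x_g)\ \ge\ h:=\tfrac18\log(R/2)-40 .
\]
\end{lemma}

\begin{proof}
Let $\psi(z)=\max\{0,\min\{1,\,2(R-|z-x_e|)/R\}\}$; it equals $1$ on $Q_{R/2}(x_e)$ and vanishes when $|z-x_e|\ge R$. Along an edge $\psi$ changes by at most $2/R$, and it changes only along edges with both ends in $Q_R(x_e)$, of which there are $4R(2R+1)$. So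
\begin{equation}\label{eq:cutoff}
\sum_{\{x,y\}}(\psi(x)-\psi(y))^2\le16(2R+1)/R\le40 .
\end{equation}
Let $\bar U=1-U$ and apply \eqref{eq:sbp} with $E=E^+$, $\phi=\bar U$, $\chi=\psi^2\bar U$. We go through the vertices $x$.
\begin{itemize}
\item If $x\in\gamma$, then $\chi(x)=0$ because $\bar U(x)=0$.
\item If $x\in P\setminus\gamma$, then $x\notin Q_{R'}(x_e)$ by \eqref{eq:Pgamma}, so $\psi(x)=0$.
\item If $x\in D\setminus P$, then $x\notin\mathcal{C}$, and the four open edges at $x$ lie on the same side of $\mathcal{C}$ as $x$. If $x\in\Omega^-$, no edge of $E^+$ contains $x$. If $x\in\Omega^+\setminus\gamma$, all four edges are in $E^+$, and $x\notin\Pi$ by Lemma~\ref{lem:cond}; so $\bar U$ is harmonic at $x$ and the inner sum vanishes.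
\item If $x\in K$, then $\chi(x)=\psi(x)^2$, and the edges of $E^+$ at $x$ are the boundary edges $g$ with $w_g=x$ lying in $\Omega^+$, that is, those with $g>e$ (Lemma~\ref{lem:sides}; the edges $e$, $b$ lie on $\mathcal{C}$). Each contributes $\bar U(x)-\bar U(x_g)=U(x_g)$.
\end{itemize}
Therefore $\mathcal{E}_{E^+}(\bar U,\psi^2\bar U)=\sum_{g>e}\psi(w_g)^2U(x_g)$. For real numbers one has, by expanding both sides,
\[
(u-u')(p^2u-p'^2u')=(pu-p'u')^2-uu'(p-p')^2 .
\]
Apply this on each edge with $u,u'$ the values of $\bar U\in[0,1]$ and $p,p'$ those of $\psi$. With \eqref{eq:cutoff},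
\[
\sum_{g>e}\psi(w_g)^2U(x_g)\ \ge\ \mathcal{E}_{E^+}(\psi\bar U,\psi\bar U)-40 .
\]
For $1\le k\le R/2$ take the path of Lemma~\ref{lem:ring}. It has at most $8k$ edges, $\psi=1$ on it, and $\bar U$ goes from $0$ to $1$; by Cauchy--Schwarz it contributes at least $1/(8k)$ to the energy. Different rings have no edge in common, so the energy is at least $\frac18\sum_{1\le k\le R/2}\frac1k\ge\frac18\log(R/2)$. Finally $\psi\le1$, and $\psi(w_g)>0$ forces $|w_g-x_e|\le R-1$, hence $|x_g-x_e|\le R$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
By Lemmas~\ref{lem:cond} and~\ref{lem:energy}, $\mathbb{E}[X\mid\mathcal{H}]\ge h$ on the $\mathcal{H}$-measurable event $\{e\text{ is first}\}\cap\mathcal{G}$. With Lemma~\ref{lem:double},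
\[
h\,\mathbb{P}(\{e\text{ is first}\}\cap\mathcal{G})\le\mathbb{E}[X;\,e\text{ is first}]\le4 .
\]
Since $R\ge c\rho^{\alpha/8}$, there is $\rho_0$ with $h\ge c\log\rho$ for $\rho\ge\rho_0$. By Lemma~\ref{lem:good}, $\mathbb{P}(e\text{ is first})\le4/h+C\rho^{-c}\le C/\log\rho$, and \eqref{eq:first} concludes.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rate}(i)]
For $\rho\ge\rho_0$ combine Propositions~\ref{prop:waves} and~\ref{prop:main}. For $2\le\rho<\rho_0$ the bound holds trivially once $C\ge\log\rho_0$.
\end{proof}

\section{From domains to the plane}\label{sec:plane}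

By Corollary~\ref{cor:reduce} it remains to control the probability that a branch from $\partial Q_r$ to $s$ visits $Q_\rho$. For Theorem~\ref{thm:finite} a soft argument suffices; for the rate in Theorem~\ref{thm:rate}(ii) we need a polynomial bound.

\subsection{One end: proof of Theorem~\ref{thm:finite}}

Let $2\le\rho<r<n$. If $x\in\Gamma\cap Q_\rho$, then $x$ lies on the $t$-path from some $y\in\partial Q_r$ to $s$. The parts of this path from $x$ to $y$ and from $x$ to $s$ share only $x$, and both reach $\partial Q_r$. Stopping them at their first visit to $\partial Q_r$, we see that the cylinder event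
\[
\mathcal{A}_{\rho,r}=\{\text{for some }x\in Q_\rho,\text{ two tree paths in }Q_r\text{ from }x\text{ to }\partial Q_r\text{ share only }x\}
\]
occurs. By Corollary~\ref{cor:reduce}, Theorem~\ref{thm:rate}(i) and the convergence of $\mathbb{P}_n$ to $\mathrm{WSF}$,
\[
\nu(E_r)=\lim_n\nu_n(E_r)\le\mathrm{WSF}(\mathcal{A}_{\rho,r})+C/\log\rho .
\]
The events $\mathcal{A}_{\rho,r}$ decrease in $r$, since paths to $\partial Q_{r+1}$ can be stopped at $\partial Q_r$. On their intersection, one vertex $x$ of the finite set $Q_\rho$ works for infinitely many $r$, hence for all $r>\rho$. For each $r$ the set of pairs of simple tree paths from $x$ to their first vertices on $\partial Q_r$, sharing only $x$, is finite and nonempty, and truncation maps the pairs for $r+1$ to pairs for $r$. By K\"onig's lemma there is a consistent sequence of pairs, that is, two infinite tree paths from $x$ sharing only $x$. This has probability $0$ because the tree has one end. So $\limsup_r\nu(E_r)\le C/\log\rho$ for every $\rho\ge2$, which means $\nu(E_r)\to0$. By Lemma~\ref{lem:local} an infinite avalanche forces $E_r$ for every $r$, so it has probability $0$. \hfill$\square$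

\subsection{Duality: proof of Theorem~\ref{thm:rate}(ii)}

We prove that for $1\le\rho\le r/2$ and $n\ge4r$,
\begin{equation}\label{eq:twoarm}
\mathbb{P}_n(\Gamma\cap Q_\rho\neq\emptyset)\le C\rho^2r^{-\alpha/4}.
\end{equation}
This suffices. Take $\rho=\lfloor r^{\alpha/16}\rfloor$; for large $r$ we have $2\le\rho\le r/2$ and $\log\rho\ge c\log r$, so Corollary~\ref{cor:reduce} and part (i) give $\nu_n(E_r)\le Cr^{-\alpha/8}+C/\log\rho\le C/\log r$. Small $r$ are covered by enlarging $C$. Letting $n\to\infty$ gives the bound for $\nu$, and the last statement of (ii) follows from Lemma~\ref{lem:local}.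

The event in \eqref{eq:twoarm} says that a vertex near $o$ has a descendant far away, which is awkward to express through a single run of Wilson's algorithm. In the dual tree it becomes a statement about one path between two adjacent vertices.

Draw $H_n$ on the sphere by collapsing the complement of the open square $(-n-1,n+1)^2$ to the point $s$. The faces are the $(2n+2)^2$ unit squares with a corner in $Q_n$. Placing a dual vertex at the center of each face and a dual edge $\varepsilon^*$ across each edge $\varepsilon$, we obtain the dual graph $B^*$, the subgraph of the lattice $\mathbb{Z}^2+(\frac12,\frac12)$ induced on the points of norm at most $n+\frac12$. The map $t\mapsto t^*=\{\varepsilon^*:\varepsilon\notin t\}$ is a bijection between the spanning trees of a connected plane graph and those of its dual, so $t^*$ is a uniform spanning tree of $B^*$. Boxes $Q_k(z)$ centered at dual vertices are boxes of the dual lattice.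

We may assume $r\ge4$; put $m=\lfloor r/4\rfloor$. Let $x\in\Gamma\cap Q_\rho$, let $y\in\partial Q_r$ be a vertex whose $t$-path to $s$ contains $x$, let $\varepsilon$ be the parent edge of $x$, and let $z,z'$ be the ends of $\varepsilon^*$. The $t^*$-path from $z$ to $z'$ together with $\varepsilon^*$ is a simple closed polygon $\mathcal{C}^*$, and the only edge of $t$ that it crosses is $\varepsilon$. So each of the two components of $t\setminus\varepsilon$ lies on one side of $\mathcal{C}^*$, and they lie on different sides because $\varepsilon$ crosses $\mathcal{C}^*$ once. The component of $s$ lies on the unbounded side, so the component containing $x$ and $y$ lies on the bounded side. If all vertices of $\mathcal{C}^*$ were at distance less than $r/2$ from $x$, then by convexity the polygon and its bounded side would lie in the open $\ell^\infty$-ball of radius $r/2$ around $x$; but $|x-y|\ge r-\rho\ge r/2$. So some vertex of $\mathcal{C}^*$ is at distance at least $r/2-\frac12>m$ from $z$, and the $t^*$-path from $z$ to $z'$ leaves $Q_m(z)$. There are at most $4(2\rho+1)^2$ edges $\varepsilon$ with an end in $Q_\rho$, and $|z|\le r/2+\frac12$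 for each. So \eqref{eq:twoarm} follows from the next lemma.

\begin{lemma}\label{lem:dual}
Let $r\geq4$, $n\ge4r$, $m=\lfloor r/4\rfloor$, and let $z,z'$ be adjacent vertices of $B^*$ with $|z|\le r/2+\frac12$. Then
\[
\mathbb{P}(\text{the }t^*\text{-path from }z\text{ to }z'\text{ leaves }Q_m(z))\le Cm^{-\alpha/4}.
\]
\end{lemma}

\begin{proof}
In this proof all boxes are centered at $z$, and we write $Q_k$ for $Q_k(z)$. Let $q=\lfloor\sqrt m\rfloor$; we may assume that $m$ is large, in particular $q\geq 2$ and $2q+1<m$. The points of $Q_m$ have norm less than $n+\frac12$, so they have degree $4$ in $B^*$, and the walk on $B^*$ moves as simple random walk until it exits $Q_m$. Lemma~\ref{lem:beurling} therefore applies inside $Q_m$.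

Running Wilson's algorithm with root $z$ directly from $z'$ is not useful, since the walk has only the single point $z$ to hit. We first grow a long branch, which then serves as the set $\Lambda$. Let $v_0\notin Q_m$ be a corner of $B^*$. Run the algorithm with root $z$, first from $v_0$, with walk $S$, hitting time $\tau$ of $z$ and branch $\gamma^*=\mathrm{LE}(S[0,\tau])$, and then from $z'$. Consider the events
\begin{itemize}
\item $B_1$: the path $\gamma^*$, oriented from $v_0$ to $z$, has a vertex outside $Q_m$ after a vertex in $Q_q$;
\item $B_2$: the walk from $z'$ does not visit $\gamma^*$ strictly before it exits $Q_q$.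
\end{itemize}
Off $B_1\cup B_2$, the branch from $z'$ stays in $Q_q$ and joins $\gamma^*$ at a vertex of $Q_q$, from which $\gamma^*$ continues to $z$ inside $Q_m$; so the path from $z$ to $z'$ stays in $Q_m$. Given $\gamma^*$, Lemma~\ref{lem:beurling}(a) with $\Lambda=\gamma^*$, $r_1=1$, $r_2=q$ gives $\mathbb{P}(B_2)\le Cq^{-\alpha}\le Cm^{-\alpha/2}$.

\emph{Excursions.} For $B_1$ to occur, the walk must come close to $z$, miss it, and escape from $Q_m$ without erasing its approach. It has about $\log m$ attempts, each succeeding with polynomially small probability. Let $\beta_u=\mathrm{LE}(S[0,u])$, $\theta_0=0$, let $\sigma_j$ be the first visit to $Q_q$ after $\theta_{j-1}$, and $\theta_j$ the first time after $\sigma_j$ outside $Q_{2q}$ (run $S$ past $\tau$ if necessary). When $\beta_{\theta_j}$ meets $Q_q$, let $\omega_j$ be its initial segment up to its first vertex in $Q_q$. Let $M_j$ be the event that $\theta_j<\tau$, that $\beta_{\theta_j}$ meets $Q_q$, and that after time $\theta_j$ the walk does not visit $\omega_j$ strictly before it exits $Q_m$. The path $\omega_j$ joins $v_0\notin Q_m$ to $Q_q$, and $S_{\theta_j}\in\partial Q_{2q+1}$.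 So Lemma~\ref{lem:beurling}(a) with $r_1=2q+1$, $r_2=m$ gives $\mathbb{P}(M_j)\le Cm^{-\alpha/2}\,\mathbb{P}(\theta_j<\tau)$.

At time $\sigma_j$ the walk is at a point $v\in\partial Q_q$. Let $p$ be the probability that from $v$ it hits $z$ before exiting $Q_{2q}$. Optional stopping for $a(S-z)$, which vanishes at $z$, gives $a(v-z)\ge(1-p)\,\mu$ with $\mu=\min_{y\in\partial Q_{2q+1}}a(y-z)$. Since $q\le|v-z|_2\le\sqrt2\,q$ and $|y-z|_2\ge2q$, \eqref{eq:kernel} gives
\[
a(v-z)\le\tfrac2\pi\log(\sqrt2\,q)+\kappa_0+Cq^{-2},\qquad\mu\ge\tfrac2\pi\log(2q)+\kappa_0-Cq^{-2}.
\]
The difference of the right-hand sides is $\frac1\pi\log2-2Cq^{-2}\ge c$ for large $q$, and $\mu\le C\log q$; so $p\ge(\mu-a(v-z))/\mu\ge c/\log q$. The event $\theta_j<\tau$ requires $j$ successive misses, so $\mathbb{P}(\theta_j<\tau)\le(1-c/\log q)^j$, the sum over $j$ is at most $C\log m$, and $\mathbb{P}(\bigcup_jM_j)\le C(\log m)\,m^{-\alpha/2}\le Cm^{-\alpha/4}$.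

\emph{$B_1$ implies some $M_j$.} Suppose no $M_j$ occurs. We claim: \emph{if $u<\tau$ and $S_u\notin Q_m$, then $\beta_u\cap Q_q=\emptyset$.} This holds if $Q_q$ is not visited before $u$. Otherwise the last visit to $Q_q$ before $u$ lies in some interval $[\sigma_j,\theta_j)$; then $\theta_j\le u<\tau$, and $S$ does not visit $Q_q$ during $[\theta_j,u]$. Hence, if $\beta_{u'}\cap Q_q=\emptyset$ for some $u'\in[\theta_j,u]$, then $\beta_u\subset\beta_{u'}\cup S[u',u]$ is disjoint from $Q_q$ too. If $\beta_{\theta_j}\cap Q_q=\emptyset$, take $u'=\theta_j$. If not, note that $S_{\theta_j}\notin\omega_j$, because $S_{\theta_j}$ is the last vertex of the simple path $\beta_{\theta_j}$ and lies outside $Q_q$, whereas $\omega_j$ ends in $Q_q$. As $M_j$ fails, the walk first hits $\omega_j$ at a time $u'>\theta_j$ before exiting $Q_m$, so $u'<u$ and $S_{u'}\notin Q_q$. Up to time $u'-1$, $\omega_j$ remains an initial segment of the loop-erased path; at time $u'$ the path is cut back to the part of $\omega_j$ ending at $S_{u'}$, which omits the last vertex of $\omega_j$, its only vertex in $Q_q$. This proves the claim.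

If $B_1$ occurred, let $y\notin Q_m$ be a vertex of $\gamma^*$ preceded on $\gamma^*$ by a vertex of $Q_q$, and let $u<\tau$ be the last visit of $S$ to $y$ before $\tau$. After time $u$ the loop-erased path is never cut back to a vertex preceding $y$, for then $y$ would be erased for good. So $\beta_u$ is the initial segment of $\gamma^*$ ending at $y$, and it meets $Q_q$, contrary to the claim. Thus $\mathbb{P}(B_1\cup B_2)\le Cm^{-\alpha/4}$.
\end{proof}

\subsection{Addition operators: proof of Theorem~\ref{thm:operators}}

By Theorem~\ref{thm:finite} and translation invariance, each $A_x\eta$ is defined for $\nu$-almost every $\eta$. To see that $A_o$ preserves $\nu$, let $\phi$ be a bounded function depending only on $\eta|_{Q_k}$, and let $k<r<n$. Let $\phi_r(\eta)$ be the value of $\phi$ at the stabilization of $\eta|_{Q_r}+\delta_o$ in $Q_r$; this is a cylinder function. By Lemma~\ref{lem:local}, off $E_r$ the additions at $o$ in $\mathbb{Z}^2$, in $Q_n$ and in $Q_r$ consist of the same topplings. Hence $|\nu(\phi\circ A_o)-\nu(\phi_r)|\le2\|\phi\|_\infty\nu(E_r)$ and, since the addition in $Q_n$ preserves $\nu_n$ by (S2), $|\nu_n(\phi_r)-\nu_n(\phi)|\le2\|\phi\|_\infty\nu_n(E_r)$.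 Letting $n\to\infty$ in the second bound and adding the first,
\[
|\nu(\phi\circ A_o)-\nu(\phi)|\le4\|\phi\|_\infty\,\nu(E_r)\longrightarrow0\qquad(r\to\infty).
\]
So $A_o$ preserves $\nu$, and by translation invariance so does every $A_x$.

Write $\zeta=\delta_{x_1}+\dots+\delta_{x_j}$. By induction $A_{x_i}\cdots A_{x_1}\eta$ is almost surely defined and has law $\nu$, so each of the $j$ successive avalanches is almost surely finite. The concatenation of their toppling sequences is legal for $\eta+\zeta$, because having the later particles present from the start only raises heights, and it ends in a stable configuration. So $\eta+\zeta$ stabilizes after finitely many topplings. Finally, $A_xA_y\eta$ and $A_yA_x\eta$ are both results of finite legal sequences that stabilize $\eta+\delta_x+\delta_y$, so they coincide by (S1). \hfill$\square$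

\section{Proof of the weak Beurling estimate}\label{sec:beurling}

We prove Lemma~\ref{lem:beurling} with $z_0=0$. The plan is to show that on each scale the walk hits $\Lambda$ with probability bounded below, and to multiply over geometrically spaced scales.

\emph{Step 1: one scale.} \emph{There are an integer $M\ge3$ and $c_0>0$ such that, if $r\ge1$ is an integer and $\Lambda$ is connected, meets $Q_r$ and is not contained in $Q_{2r}$, then from every $x\in Q_{2r}$ the walk visits $\Lambda$ strictly before exiting $Q_{Mr}$ with probability at least $c_0$.}

The norm $|\cdot|$ changes by at most $1$ along an edge, so a path in $\Lambda$ from $Q_r$ to the complement of $Q_{2r}$ meets $\partial Q_k$ for every $r\le k\le2r$; this is where connectedness enters. Choose $\lambda_k\in\Lambda\cap\partial Q_k$, let $\Lambda'=\{\lambda_r,\dots,\lambda_{2r}\}$, and let $V$ be the number of visits to $\Lambda'$ before the exit time $\tau$ of $Q=Q_{Mr}$. We compare the mean of $V$ from $x$ with its mean from points of $\Lambda'$. For distinct $x,y\in Q_{2r}$ we have $|x-y|_2\le6r$ and $|S_\tau-y|_2\ge(M-2)r$, so \eqref{eq:green} gives $G_Q(x,y)\ge\frac2\pi\log\frac{M-2}6-2C_1$,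 which is at least $1$ once $M$ is a large constant; also $G_Q(x,x)\ge1$. Hence $\mathbb{E}_xV\ge r+1$. On the other hand $|S_\tau-y|_2\le C_2r$ with $C_2=\sqrt2\,(M+3)$, so $G_Q(x,y)\le\frac2\pi\log\frac{C_2r}{|x-y|_2}+2C_1$ for $x\ne y$ and $G_Q(y,y)\le\frac2\pi\log(C_2r)+C_1$. Since $|\lambda_k-\lambda_{k'}|\ge|k-k'|$ and each value $j=|k-k'|\in[1,r]$ occurs at most twice for fixed $k$,
\[
\mathbb{E}_{\lambda_k}V\le C(1+\log r)+2\sum_{j=1}^r\Big(\tfrac2\pi\log\tfrac{C_2r}{j}+2C_1\Big)\le C_3r,
\]
where we used $\sum_{j\le r}\log(r/j)=\log(r^r/r!)\le r$. By the strong Markov property at the hitting time of $\Lambda'$, $r+1\le\mathbb{E}_xV\le\mathbb{P}_x(\Lambda'\text{ is hit before }\tau)\,C_3r$. So $c_0=1/C_3$ works.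

\emph{Step 2: part (a).} Let $u_i=M^ir_1$. The walk starts in $Q_{2u_0}$, and for $i\ge1$ it exits $Q_{u_i}$ at a point of $\partial Q_{u_i+1}\subset Q_{2u_i}$. If $u_{i+1}\le r_2$, then $\Lambda$ meets $Q_{u_i}$ and is not contained in $Q_{2u_i}$, so by Step 1 with $r=u_i$ the walk, from that point, visits $\Lambda$ before exiting $Q_{u_{i+1}}$ with conditional probability at least $c_0$. The probability in (a) is therefore at most $(1-c_0)^{\lfloor\log_M(r_2/r_1)\rfloor}$, which is at most $C(r_1/r_2)^{\alpha_1}$ with $\alpha_1=-\log(1-c_0)/\log M$.

\emph{Step 3: part (b).} Going inward, Step 1 alone is not enough, since the walk might reach the next smaller box before it uses its chance of hitting $\Lambda$. We make the next box so small that this is unlikely. Let $x\in\partial Q_{2r}$, $1\le l<r$, and let $p$ be the probability of hitting $Q_l$ before exiting $Q_{Mr}$. The walk enters $Q_l$ at a point with $0<|\cdot|_2\le\sqrt2\,l$ and exits $Q_{Mr}$ at a point with $|\cdot|_2\le2\sqrt2\,Mr$. Optional stopping for $a(S)$ gives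
\[
\tfrac2\pi\log(2r)-C_1\le a(x)\le p\big[\tfrac2\pi\log(\sqrt2\,l)+C_1\big]+(1-p)\big[\tfrac2\pi\log(2\sqrt2\,Mr)+C_1\big],
\]
that is, $p\cdot\frac2\pi\log(2Mr/l)\le\frac2\pi\log(\sqrt2\,M)+2C_1$. So there is an integer $M'\geq2$ such that $p\le c_0/2$ whenever $r=M'l$. Combining with Step 1: if $r=M'l$ and $\Lambda$ is as in Step 1, then from $x\in\partial Q_{2r}$, with probability at least $c_0/2$, the walk visits $\Lambda$ but not $Q_l$ before exiting $Q_{Mr}$, and so visits $\Lambda$ strictly before $Q_l$.

Let $u_i=(2M')^ir_1$; for $r=u_i$ and $l=2u_{i-1}$ we have $r=M'l$. If $2r_1>r_2$, the bound in (b) is trivial. Otherwise let $k\geq0$ be maximal with $2u_k\le r_2$. On its way from outside $Q_{r_2}$ to $Q_{r_1}$ the walk hits $Q_{2u_k},Q_{2u_{k-1}},\dots,Q_{2u_0}$ in this order, each for the first time at a point of $\partial Q_{2u_i}$. For $i=k,\dots,1$ the set $\Lambda$ meets $Q_{u_i}$ and is not contained in $Q_{2u_i}$. So the probability in (b) is at most $(1-c_0/2)^k$, and $k\ge\log_{2M'}(r_2/2r_1)-1$ bounds this by $C(r_1/r_2)^{\alpha_2}$ with $\alpha_2=-\log(1-c_0/2)/\log(2M')$. Take $\alpha=\min\{1,\alpha_1,\alpha_2\}$. \hfill$\square$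

\begin{thebibliography}{9}

\bibitem{Dhar} Dhar (1990).

\bibitem{Holroyd} Holroyd et al.\ (2008).

\bibitem{Jarai} Antal A. J\'arai, \emph{Abelian sandpiles: an overview and results on certain transitive graphs}, arXiv:1106.5358 (2011).

\bibitem{LL} Lawler and Limic, \emph{Random Walk}, Section 4.4.

\bibitem{MD} Majumdar and Dhar (1992).

\bibitem{Wilson} Wilson (1996).

\end{thebibliography}
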